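# Smooth Markov partitions of expanding toral endomorphisms

## 1. Flat codimension-one tori inside an invariant set

Let $A$ be an $n\times n$ integer matrix that is expanding: every eigenvalue of $A$ has modulus $>1$. Let $p:\mathbb R^n\to\mathbb T^n=\mathbb R^n/\mathbb Z^n$ be the projection, give $\mathbb T^n$ the flat metric, and let $f:\mathbb T^n\to\mathbb T^n$, $f(p(x))=p(Ax)$, be the induced endomorphism. Two facts are used throughout. First, all eigenvalues of $A^{-1}$ have modulus $<1$, so $\|A^{-m}\|\to0$. Second, $|\det A|$ is an integer and a product of numbers $>1$, so $|\det A|\ge2$; in particular $f$ is not injective.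

Let $E=(\mathbb R^n)^*$ be the space of row vectors (covectors), so $\varphi(x)=\varphi x$, and let $\mathbb P(E)$ be its projectivization. Since $(\varphi A^{-1})(Ax)=\varphi(x)$, we have
$$A\ker\varphi=\ker(\varphi A^{-1}),$$
so the motion of hyperplanes under $A$ is described by the map $B:E\to E$, $B\varphi=\varphi A^{-1}$.

In this section $n\ge2$. A covector $\varphi\in\mathbb Z^n\subset E$ is *primitive* if the greatest common divisor of its entries is $1$; equivalently $\varphi(\mathbb Z^n)=\mathbb Z$.

**Definition (rational coset).** A rational coset is a set $p(a+\ker\varphi)$ with $a\in\mathbb R^n$ and $\varphi$ primitive. Its direction is $[\varphi]\in\mathbb P(E)$.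

A primitive $\varphi$ induces a homomorphism $\bar\varphi:\mathbb T^n\to\mathbb R/\mathbb Z$. Its fibers are exactly the rational cosets of direction $[\varphi]$: if $\varphi(a)-\varphi(a')\in\mathbb Z$, choose $w\in\mathbb Z^n$ with $\varphi(w)=\varphi(a)-\varphi(a')$; then $a-a'-w\in\ker\varphi$, so $p(a+\ker\varphi)=p(a'+\ker\varphi)$. In particular rational cosets are compact, and two distinct ones with the same direction are disjoint. The group $\ker\varphi\cap\mathbb Z^n$ is a lattice in $\ker\varphi$, so a rational coset is an embedded flat $(n-1)$-torus. In $\mathbb T^2$, the covector $(1,0)$ gives the vertical circles and $(1,-1)$ gives the diagonal circles. The image of a line of irrational slope is dense in $\mathbb T^2$ and is not a rational coset.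

Here is the construction on which everything turns. Let $K\subset\mathbb T^n$ be compact with $f(K)\subseteq K$ and $\mathcal H^{n-1}(K)<\infty$, where $\mathcal H^{n-1}$ is Hausdorff measure (on a $C^1$ hypersurface it is area). Let
$$\mathcal L=\{\text{rational cosets contained in }K\},\qquad D_0=\{\text{directions of members of }\mathcal L\}.$$

*Example.* Let $A=2I$ on $\mathbb T^2$ and let $K$ be the grid of points with $Nx_1=0$ or $Nx_2=0$ in $\mathbb R/\mathbb Z$. Then $\mathcal L$ consists of the $2N$ grid circles, because a circle of any other direction meets each grid circle in finitely many points. So $D_0=\{[(1,0)],[(0,1)]\}$.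

**Lemma 1.** (a) If $\xi+p(H)\subset K$ with $H$ a linear hyperplane, then $H=\ker\varphi$ for some primitive $\varphi$; so $\xi+p(H)\in\mathcal L$. (b) $\mathcal L$ is finite.

*Proof.* (a) The closure $\overline{p(H)}$ is a closed connected subgroup of $\mathbb T^n$, hence equals $p(H')$ for a subspace $H'$ spanned by integer vectors (a rational subspace). From $H\subset H'+\mathbb Z^n$, the image of $H$ in $\mathbb R^n/H'$ is connected and lies in the countable image of $\mathbb Z^n$. So it is a point, and $H\subset H'$. If $H'=\mathbb R^n$, then $K\supset\xi+\overline{p(H)}=\mathbb T^n$ because $K$ is closed, which contradicts $\mathcal H^{n-1}(K)<\infty$. So $H=H'$ is rational, i.e. the kernel of a primitive covector.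

(b) Nonzero vectors of $\ker\varphi\cap\mathbb Z^n$ have length $\ge1$, so $p$ is injective on any open ball of radius $\frac12$ in $a+\ker\varphi$. Since $p$ is a local isometry, every rational coset has $\mathcal H^{n-1}$-measure at least the volume $v_n>0$ of such a ball. Distinct rational cosets overlap in an $\mathcal H^{n-1}$-null set: with equal directions they are disjoint, and with different directions the preimage of the intersection in $\mathbb R^n$ is a countable union of affine subspaces of codimension $2$. So $M$ distinct members of $\mathcal L$ force $\mathcal H^{n-1}(K)\ge Mv_n$, and $M$ is bounded. $\square$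

**Lemma 2.** $B$ permutes the finite set $D_0$. There is $k\ge1$ such that every primitive $\varphi$ with $[\varphi]\in D_0$ satisfies $\varphi A^k=c\varphi$ with $c\in\mathbb Z$, $|c|\ge2$.

*Proof.* If $Q=p(a+\ker\varphi)\in\mathcal L$, then $f(Q)=p(Aa+\ker(B\varphi))\subset f(K)\subset K$, and by Lemma 1(a) $f(Q)\in\mathcal L$, with direction $[B\varphi]$. So $B$ maps $D_0$ into itself. It is injective on $\mathbb P(E)$ and $D_0$ is finite, so it permutes $D_0$. Choose $k\ge1$ such that $B^k$ fixes every element of $D_0$. Then $\varphi A^k=c\varphi$ with $c\in\mathbb R$. Choosing $w\in\mathbb Z^n$ with $\varphi(w)=1$ gives $c=\varphi A^kw\in\mathbb Z$. Since $c$ is an eigenvalue of $A^k$, $|c|>1$. $\square$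

So the flat tori inside $K$ produce left eigenvectors of one power $A^k$ with integer eigenvalues. If $D_0$ spans $E$, then $A^k$ has a basis of such eigenvectors, so it is diagonalizable with integer eigenvalues. That is what the construction is for: we shall apply it to the boundary of a Markov partition.

## 2. Markov partitions and the power condition

Now let $n\ge1$. Since $f$ is a covering map, there is $\varepsilon>0$ such that $f$ is injective on every subset of $\mathbb T^n$ of diameter $<\varepsilon$. Fix it.

**Definition (Markov partition).** A Markov partition for $f$ is a finite collection $\mathcal M=\{R_1,\dots,R_m\}$ of closed subsets of $\mathbb T^n$ such that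

- (a) $\bigcup_iR_i=\mathbb T^n$;
- (b) each $R_i$ is the closure of its interior;
- (c) $\operatorname{int}R_i\cap\operatorname{int}R_j=\emptyset$ for $i\ne j$;
- (d) $\operatorname{diam}R_i<\varepsilon$ for all $i$;
- (e) if $f(\operatorname{int}R_i)\cap\operatorname{int}R_j\ne\emptyset$, then $R_j\subseteq f(R_i)$.

**Definition (smooth, linear).** $\mathcal M$ is smooth if every $\partial R_i$ is contained in a finite union of compact embedded $(n-1)$-dimensional $C^1$ submanifolds of $\mathbb T^n$, possibly with boundary. It is linear if every $\partial R_i$ is contained in a finite union of images under $p$ of compact subsets of affine hyperplanes of $\mathbb R^n$. Every linear Markov partition is smooth.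

**Definition (power condition).** For some integer $k\ge1$, $A^k$ is diagonalizable with integer eigenvalues.

In other words: $A$ is diagonalizable over $\mathbb C$ and each eigenvalue has a positive power that is an integer. Indeed, if $A^k$ is diagonalizable with distinct eigenvalues $c_1,\dots,c_s$ (nonzero, as $A$ is invertible), then $\prod_i(X^k-c_i)$ annihilates $A$ and has distinct roots, so $A$ is diagonalizable. For the converse, take $k$ to be a common multiple of the exponents.

The paper of Chayce Hughes and Huub de Jong, "Smoothness of Markov Partitions for Expanding Toral Endomorphisms", arXiv:2604.00257 (2026), proves: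

(i) if the power condition holds, then $f$ admits a linear Markov partition, in every dimension $n$;

(ii) for $n=2$, $f$ admits a smooth, in fact linear, Markov partition if and only if the power condition holds.

The question is whether (ii) holds for every $n$. By (i), what has to be shown is that a smooth Markov partition forces the power condition. We take (i) as known and do not use (ii).

**Theorem A.** Let $A$ be an expanding integer matrix. If $f$ admits a smooth Markov partition, then $A^k$ is diagonalizable with integer eigenvalues for some $k\ge1$. Together with (i), the following are equivalent: $f$ has a smooth Markov partition; $f$ has a linear one; the power condition holds.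

**Theorem B.** Let $n\ge2$, let $K\subset\mathbb T^n$ be compact with $f(K)\subseteq K$ and $\mathcal H^{n-1}(K)<\infty$. There are a finite set $D_0\subset\mathbb P(E)$, depending only on $K$ and consisting of classes of primitive integer covectors, and $k\ge1$, such that every $[\varphi]\in D_0$ satisfies $\varphi A^k=c\varphi$ with $c\in\mathbb Z$, $|c|\ge2$, the map $\varphi\mapsto\varphi A^{-1}$ permutes $D_0$, and every connected embedded $C^1$ hypersurface $S$ with $S\subset K$ lies in a rational coset with direction in $D_0$. Consequently, such a $K$ containing a $C^1$ hypersurface exists if and only if some power of $A$ has an integer eigenvalue.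

**Theorem C.** Every smooth Markov partition of $f$ is linear. More precisely, for $n\ge2$ the set $\bigcup_i\partial R_i$ lies in a finite union of rational cosets $Q$, each with $\{f^m(Q)\}_{m\ge0}$ finite. Their directions are classes of integer eigen(co)vectors of one power $A^k$ (acting on the right), and the directions in the set $D_0$ of Theorem B for $K=\bigcup_i\partial R_i$ span $E$.

A hypersurface is always $(n-1)$-dimensional, and it is without boundary unless we say otherwise. (Theorem B with boundary allowed follows: the interior of $S$ is connected and dense in $S$, and rational cosets are closed.)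

Some cases by hand. For $n=1$, $A$ is an integer, so Theorem A is trivial. So is Theorem C, since "smooth" and "linear" both say that the boundaries are finite. **From now on $n\ge2$.**

Let $A=2I$. Two distinct points with the same image under $f$ have distance at least $\frac12$, so take $\varepsilon=\frac12$. The cubes of the grid of mesh $1/N$ with $\sqrt n/N<\frac12$ form a linear Markov partition: the image of a grid cube is a grid cube of side $2/N$, a union of $2^n$ cubes of the partition.

Let $A=\begin{pmatrix}0&2\\1&0\end{pmatrix}$, so $A(x,y)=(2y,x)$. The eigenvalues $\pm\sqrt2$ are irrational, but $A^2=2I$. Here $\ker f=\{0,p(0,\frac12)\}$, so $\varepsilon=\frac12$ is allowed. A grid square of mesh $1/N$ with $N\ge3$ goes to a $\frac2N\times\frac1N$ grid rectangle, a union of two grid squares, so the grid is again a linear Markov partition. This is why powers of $A$ appear. The covectors $(1,0)$ and $(0,1)$ are not eigenvectors of $A$; they are exchanged, up to scale.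

Let $A=\begin{pmatrix}2&1\\0&2\end{pmatrix}$. No power is diagonalizable. Here $(a,b)A^{-1}=\frac12(a,\,b-\frac a2)$, so
$$(a,b)A^{-m}=2^{-m}\left(a,\;b-\tfrac{ma}2\right).$$
Horizontal circles, $\varphi=(0,1)$, keep their direction. A vertical circle, $\varphi=(1,0)$, runs through infinitely many directions $[(1,-\frac m2)]$. An invariant $K$ containing it would contain infinitely many rational cosets, contrary to Lemma 1(b). So no grid works. Theorem A says that no system of $C^1$ sides works either.

## 3. Magnifying a hypersurface, and three things that go wrong

Suppose $S\subset\mathbb R^n$ is a $C^1$ hypersurface with $p(S)\subset K$, where $K$ is as in Theorem B. The sensible first move is to magnify. Since $f^m(p(S))\subset K$ and $A^m$ stretches everything, a tiny piece of $S$ around $x$ becomes a piece of $A^mS$ of any prescribed size $R$. It should be nearly flat, close to $A^mx+\ker(B^m\varphi_x)$, where $T_xS=\ker\varphi_x$. Passing to a limit, $K$ contains $\xi+p(H)$ for a hyperplane $H$, and Lemma 1 gives an element of $D_0$. One hopes to read off that $T_xS$ itself has direction in $D_0$. Three things go wrong.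

*Magnified pieces need not become flat.* Take the linear map $A=\operatorname{diag}(2,5)$ and the parabola $y=x^2/2$. With $X=2^mx$, $Y=5^my$, the image under $A^m$ is $Y=\left(\frac54\right)^mX^2/2$, which is more and more curved at the origin. The covector at the origin is $(0,1)$, at nearby points it is $(-x,1)$, and $B^m(a,b)=(2^{-m}a,5^{-m}b)$. The first coordinate dominates as soon as it is nonzero. So we have to stay away from points where the dominant component of the covector vanishes although it is nonzero nearby.

*The limit direction may rotate.* If $B$ has nonreal eigenvalues, $[B^m\varphi_x]$ need not converge.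

*The limit forgets $\varphi_x$.* For $\operatorname{diag}(2,5)$, every $[(a,b)]$ with $a\ne0$ converges to $[(1,0)]$; for the Jordan block above, every $[(a,b)]$ with $a\ne0$ converges to $[(0,1)]$. Knowing that the limit direction lies in $D_0$ says nothing yet about $b/a$.

The first problem is met by restricting to a piece on which the dominant component does not vanish (Sections 4 and 5). The second is met by using only times divisible by $k$: the rotational part of $B^k$ fixes the directions in $D_0$. For the third, directions alone are useless, and we use heights. If the limit direction is $[\varphi]\in D_0$, then $\bar\varphi\circ f^k=c\bar\varphi$ on $\mathbb T^n$, and for all $x\in S$ the orbit of $\bar\varphi(p(x))$ under multiplication by $c$ on the circle must accumulate only on the finite set of heights of members of $\mathcal L$. If $\varphi$ took an interval of values on $S$, some $x$ would violate this (Section 6).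

## 4. The dominant part of $B^m\varphi$

The purpose of this section is a formula for the leading behavior of $B^m\varphi$, uniform in $\varphi$ where possible.

**Step 1: splitting $B$ into rotation, homothety and unipotent part.** On the generalized eigenspace of $B$ in $E\otimes\mathbb C$ for the eigenvalue $\mu$ put
$$U=\mu/|\mu|,\qquad B_h=|\mu|,\qquad B_u=\mu^{-1}B.$$
These maps commute with each other and with complex conjugation (which exchanges the generalized eigenspaces of $\mu$ and $\bar\mu$). So they are commuting real maps on $E$ with $B=UB_hB_u$. Since $B_u-I$ is nilpotent, $N=\log B_u=\sum_{j\ge1}\frac{(-1)^{j-1}}j(B_u-I)^j$ is a finite sum. It is real, nilpotent, commutes with $U$ and $B_h$, and $B_u=e^N$. The map $U$ is diagonalizable over $\mathbb C$ with eigenvalues of modulus $1$, so its powers $U^m$, $m\in\mathbb Z$, have compact closure in $GL(E)$. Averaging an inner product over this compact group gives one preserved by $U$. Let $|\cdot|_U$ be its norm and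
$$d([\varphi],[\chi])=\min_{\pm}\left|\frac{\varphi}{|\varphi|_U}\mp\frac{\chi}{|\chi|_U}\right|_U$$
the induced metric on $\mathbb P(E)$. Then $U$ acts on $(\mathbb P(E),d)$ by isometries.

**Step 2: types.** Let $E=\bigoplus_\lambda E_\lambda$ be the eigenspaces of $B_h$ and write $\varphi=\sum_\lambda\varphi_\lambda$. The *type* of $\varphi\neq0$ is the pair $(\lambda,e)$ with $\lambda$ maximal such that $\varphi_\lambda\ne0$ and then $e$ maximal such that $N^e\varphi_\lambda\ne0$. Order types lexicographically. Let
$$G_{\lambda,e}=\{\varphi:\varphi_\mu=0\text{ for }\mu>\lambda,\ N^{e+1}\varphi_\lambda=0\},\qquad \psi(\varphi)=N^e\varphi_\lambda\ \text{ on }G_{\lambda,e}.$$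
$G_{\lambda,e}$ is a linear subspace. It consists of $0$ and all $\varphi$ of type $\le(\lambda,e)$, and $\psi(\varphi)\ne0$ exactly when $\varphi$ has type $(\lambda,e)$.

*Examples.* For $\operatorname{diag}(2,5)$ we have $N=0$ and $E_{1/2}$, $E_{1/5}$ are the coordinate axes; $(a,b)$ with $a\ne0$ has type $(\frac12,0)$ and $\psi=(a,0)$. For the Jordan block, $B_h=\frac12$, $U=I$, $(a,b)N=(0,-\frac a2)$; if $a\ne0$ the type is $(\frac12,1)$ and $\psi(a,b)=(0,-\frac a2)$. This matches the limits found in Section 3.

**Step 3: the asymptotic formula.** For $\varphi\in G_{\lambda,e}$,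
$$B^m\varphi=\sum_{\mu\le\lambda}\mu^mU^m\sum_j\frac{m^j}{j!}N^j\varphi_\mu .$$
Multiply by $e!/(\lambda^mm^e)$. The terms with $\mu=\lambda$ have $j\le e$ and give $U^m(N^e\varphi_\lambda+O(1/m))$. The terms with $\mu<\lambda$ are bounded by $(\mu/\lambda)^m$ times a power of $m$. Since $U^m$ preserves $|\cdot|_U$,
$$\frac{e!}{\lambda^mm^e}\,B^m\varphi=U^m\psi(\varphi)+o(1)\quad(m\to\infty),\ \text{uniformly on bounded subsets of }G_{\lambda,e}.\tag{1}$$

**Step 4: $U^k$ fixes the directions in $D_0$.** Let $k$ be as in Lemma 2 and $[\varphi]\in D_0$. Then $B^k\varphi=c^{-1}\varphi$, so $\varphi$ lies in the sum of the generalized eigenspaces of $B$ with $\mu^k=c^{-1}$. On each of these $U^k=\mu^k/|\mu|^k=c^{-1}/|c^{-1}|=\operatorname{sgn}c$. Hence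
$$U^k[\varphi]=[\varphi]\qquad([\varphi]\in D_0).\tag{2}$$

## 5. Magnified pieces converge to flat tori in $K$

Let $K$ be as in Theorem B, and let $S\subset\mathbb R^n$ be a nonempty embedded $C^1$ hypersurface without boundary with $p(S)\subset K$. After shrinking $S$ there is a continuous field of Euclidean unit covectors $\varphi_y$ with $T_yS=\ker\varphi_y$. Let $(\lambda,e)$ be the maximal type of $\varphi_y$, $y\in S$; there are finitely many types, so it exists. Then $\varphi_y\in G_{\lambda,e}$ for all $y\in S$, the map $y\mapsto\psi(\varphi_y)$ is continuous, and $\{y\in S:\psi(\varphi_y)\ne0\}$ is open and nonempty. Let $S'$ be a nonempty connected open subset of it. This choice removes the first problem of Section 3. The tangent space of $A^mS'$ at $A^my$ is $\ker(B^m\varphi_y)$.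

**Lemma 3.** Let $x\in S'$, $R>0$, and $H_m=\ker(U^m\psi(\varphi_x))$. There are $\varepsilon_m\to0$ such that for all large $m$ and every $u\in H_m$ with $|u|\le R$ there is $z\in A^mS'$ with $|z-A^mx-u|\le\varepsilon_m$.

So at scale $R$, near $A^mx$, the set $A^mS'$ comes close to every point of a flat disc parallel to $H_m$.

*Proof.*

**Step 1: tangent spaces are uniformly close to $H_m$.** Let $D_r=\{y\in S':|y-x|\le r\}$. As $S'$ is embedded without boundary, $D_r$ is compact for $0<r\le r_x$ with some $r_x>0$. Put $\rho_m=2R\|A^{-m}\|\to0$; this is the radius in $S'$ that we shall need. Let $d_2$ be the metric on $\mathbb P(E)$ defined like $d$ with the Euclidean norm. Unit spheres being compact, $d_2\le Cd$ for a constant $C$. Let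
$$\eta_m=\sup_{y\in D_{\rho_m}}d_2\left([B^m\varphi_y],[U^m\psi(\varphi_x)]\right).$$
We claim $\eta_m\to0$. For nonzero $\alpha,\beta$ we have $\left|\frac{\alpha}{|\alpha|_U}-\frac{\beta}{|\beta|_U}\right|_U\le\frac{2|\alpha-\beta|_U}{|\beta|_U}$. Apply this with $\alpha=\frac{e!}{\lambda^mm^e}B^m\varphi_y$ and $\beta=U^m\psi(\varphi_y)$. By (1) the numerator tends to $0$ uniformly, and $|\beta|_U=|\psi(\varphi_y)|_U$ is bounded below on the compact set $D_{r_x}$. So $d([B^m\varphi_y],[U^m\psi(\varphi_y)])\to0$ uniformly on $D_{r_x}$. Moreover
$$d([U^m\psi(\varphi_y)],[U^m\psi(\varphi_x)])=d([\psi(\varphi_y)],[\psi(\varphi_x)]),$$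
and the supremum of this over $y\in D_{\rho_m}$ tends to $0$ by continuity, as $\rho_m\to0$. The triangle inequality and $d_2\le Cd$ prove the claim.

**Step 2: the projection to $H_m$ is a local diffeomorphism with controlled slope.** Let $m$ be so large that $\rho_m<r_x$ and $\eta_m\le\frac12$. Let $q$ be the orthogonal projection onto $H_m$, $\Sigma=A^mS'$, and $\Sigma_0=A^mD_{\rho_m}$, a compact set. Let $\chi$ be a Euclidean unit covector with $\ker\chi=H_m$. If $z\in\Sigma_0$ and $w\in T_z\Sigma=\ker\varphi$ with $\varphi$ a suitably signed unit covector, then $|\chi-\varphi|\le\eta_m$ and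
$$|w-qw|=|\chi(w)|=|(\chi-\varphi)(w)|\le\eta_m|w|\le\tfrac12|w|.$$
So $|w|\le|qw|+\frac12|w|$, and therefore
$$|w|\le2|qw|,\qquad|w-qw|\le2\eta_m|qw|.\tag{3}$$
By the first inequality $q$ is injective on $T_z\Sigma$. By dimension it is an isomorphism onto $H_m$, and $q|_\Sigma$ is a local $C^1$ diffeomorphism near each point of $\Sigma_0$.

**Step 3: lifting the segment from $0$ to $u$.** Fix $u\in H_m$ with $|u|\le R$. Let $J$ be the set of $T\in[0,1]$ for which there is a $C^1$ curve $z:[0,T]\to\Sigma_0$ with $z(0)=A^mx$ and $q(z(t))=q(A^mx)+tu$. Two such curves on the same interval agree: the set where they agree contains $0$, is closed, and is open by local injectivity of $q|_\Sigma$. So the curves extend each other and $J$ is an interval containing $0$. Since $qz'=u$, (3) gives $|z'|\le2|u|\le2R$, so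
$$|A^{-m}z(t)-x|\le2Rt\|A^{-m}\|=t\rho_m .$$
*$J$ is closed.* If $T^*=\sup J>0$, the curve on $[0,T^*)$ is Lipschitz, so it has a limit $z^*$ as $t\to T^*$, and $z^*\in\Sigma_0$ by compactness. Near $z^*$ the curve is the local inverse of $q|_\Sigma$ applied to $q(A^mx)+tu$, so it extends to $[0,T^*]$ as a $C^1$ curve. *$J$ is open in $[0,1]$.* If $T\in J$, $T<1$, then $|A^{-m}z(T)-x|\le T\rho_m<\rho_m$, and the local inverse of $q|_\Sigma$ at $z(T)$ continues the curve for a short time inside $\Sigma_0$. Hence $J=[0,1]$.

**Step 4: the end point.** Since $\int_0^1qz'\,dt=u$, (3) gives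
$$|z(1)-A^mx-u|=\left|\int_0^1(z'-qz')\,dt\right|\le2\eta_mR=:\varepsilon_m.\qquad\square$$

**Lemma 4.** Let $x\in S'$, $m_i\to\infty$, $f^{m_i}(p(x))\to\xi$ and $[U^{m_i}\psi(\varphi_x)]\to[\chi]$. Then $\xi+p(\ker\chi)\in\mathcal L$; in particular $[\chi]\in D_0$.

*Proof.* Let $u\in\ker\chi$. Since $H_{m_i}\to\ker\chi$, the orthogonal projections $u_i$ of $u$ to $H_{m_i}$ converge to $u$. Lemma 3 with $R=|u|+1$ gives $z_i\in A^{m_i}S'$ with $|z_i-A^{m_i}x-u_i|\to0$. Then $p(z_i)\in f^{m_i}(p(S'))\subset K$ and $p(z_i)\to\xi+p(u)$, so $\xi+p(u)\in K$. As $u$ was arbitrary, $\xi+p(\ker\chi)\subset K$, and Lemma 1(a) applies. $\square$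

## 6. Heights under multiplication by $c$, and the proof of Theorem B

**Lemma 5.** $S'$ lies in an affine hyperplane $\{\varphi=\mathrm{const}\}$ with $[\varphi]\in D_0$.

*Proof.*

**Step 1: the dominant direction lies in $D_0$.** Let $x\in S'$. By compactness there are $m_i\to\infty$ such that $f^{km_i}(p(x))$ and $[U^{km_i}\psi(\varphi_x)]$ converge. By Lemma 4 the second limit is some $[\varphi]\in D_0$. By (2) and the isometry property,
$$d([\psi(\varphi_x)],[\varphi])=d(U^{km_i}[\psi(\varphi_x)],U^{km_i}[\varphi])=d([U^{km_i}\psi(\varphi_x)],[\varphi])\to0 .$$
The left side does not depend on $i$, so $[\psi(\varphi_x)]=[\varphi]\in D_0$. The map $x\mapsto[\psi(\varphi_x)]$ is continuous on the connected set $S'$ with values in a finite set, so it is constant. There is one primitive $\varphi$ with $[\psi(\varphi_x)]=[\varphi]$ for all $x\in S'$.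

**Step 2: where orbits accumulate.** By (2), $[U^{km}\psi(\varphi_x)]=[\varphi]$ for all $m\ge1$ and $x\in S'$. So whenever $f^{km_i}(p(x))\to\xi$ with $m_i\to\infty$, Lemma 4 gives $\xi+p(\ker\varphi)\in\mathcal L$. That is:
$$\text{for all }x\in S',\text{ every accumulation point of }(f^{km}(p(x)))_m\text{ lies on a member of }\mathcal L\text{ of direction }[\varphi].\tag{4}$$
Let $F\subset\mathbb R/\mathbb Z$ be the set of values of $\bar\varphi$ on the members of $\mathcal L$ of direction $[\varphi]$. Each member gives one value, so $F$ is finite. Since $\varphi A^k=c\varphi$, we have $\bar\varphi(f^{km}(p(x)))=c^m\varphi(x)\bmod1$.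

**Step 3: an interval of heights is impossible.** Suppose $\varphi$ is not constant on $S'$. Then $\varphi(S')$ contains a nondegenerate compact interval $I_0$. Choose a nondegenerate closed arc $J\subset(\mathbb R/\mathbb Z)\setminus F$. Since $|c|\ge2$, for large $m$ the interval $c^mI_0$ has length $\ge2$ and so contains a lift of $J$. Pulling this lift back by $c^{m}$ gives $m_1$ and a nondegenerate compact $I_1\subset I_0$ with $c^{m_1}I_1\bmod1=J$. Repeating the argument with $I_1$, and so on, we get $m_1<m_2<\cdots$ and nested nondegenerate compact intervals $I_0\supset I_1\supset\cdots$ with $c^{m_i}I_i\bmod1=J$. Let $t\in\bigcap_iI_i$ and choose $x\in S'$ with $\varphi(x)=t$. Then $\bar\varphi(f^{km_i}(p(x)))\in J$ for all $i$. So some accumulation point of $(f^{km}(p(x)))_m$ has $\bar\varphi$-value in $J$, while by (4) its value lies in $F$. This is a contradiction. $\square$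

For the parabola under $\operatorname{diag}(2,5)$ this is the missing argument: on an arc with $x\neq0$ the dominant direction is $[(1,0)]$, and the coordinate $x$ is not constant there, so no invariant $K$ of finite length contains the projection of such an arc.

*Proof of Theorem B.* The set $D_0$ and the number $k$ are those of Section 1. Finiteness, the permutation property and the eigenvalue statement are Lemmas 1 and 2. Let $S\subset K$ be a connected embedded $C^1$ hypersurface. Every nonempty open piece of $S$ contains a smaller one that lifts to $\mathbb R^n$, and Lemma 5 finds in it an open piece lying in a hyperplane $\{\varphi=\mathrm{const}\}$, $[\varphi]\in D_0$. So the points of $S$ whose tangent hyperplane has direction in $D_0$ are dense in $S$. Tangent hyperplanes vary continuously and $D_0$ is finite, hence closed, so all tangent hyperplanes have direction in $D_0$. By connectedness they have a single direction $[\varphi]$. Then $\bar\varphi|_S$ has zero derivative and is constant, and $S$ lies in a fiber of $\bar\varphi$, which is one rational coset.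

For the last assertion: if such a $K$ contains a $C^1$ hypersurface, then $D_0\ne\emptyset$ and $A^k$ has an integer eigenvalue. Conversely, let $A^k$ have an integer eigenvalue $c$. Solving $\varphi(A^k-cI)=0$ over $\mathbb Q$ gives a primitive $\varphi$ with $\varphi A^k=c\varphi$. Each $f^i(p(\ker\varphi))=p(\ker(\varphi A^{-i}))$ is a rational coset, and $f^k(p(\ker\varphi))=p(\ker\varphi)$. So $K=\bigcup_{0\le i<k}f^i(p(\ker\varphi))$ is a finite union of rational cosets with $f(K)\subset K$. $\square$

## 7. The boundary of a smooth Markov partition

Let $\mathcal M=\{R_i\}$ be a smooth Markov partition and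
$$K=\bigcup_i\partial R_i\subset N_1\cup\dots\cup N_r,$$
with $N_j$ compact embedded $C^1$ hypersurfaces, possibly with boundary. Write $N_j^\circ=N_j\setminus\partial N_j$. The set $K$ is compact, and $\mathcal H^{n-1}(K)\le\sum_j\mathcal H^{n-1}(N_j)<\infty$. The next lemma supplies the invariance.

**Lemma 6.** $\mathbb T^n\setminus K$ is the disjoint union of the open sets $\operatorname{int}R_i$, and $f(K)\subset K$.

*Proof.* By (a), a point outside $K$ lies in some $R_i$ and not in $\partial R_i$, hence in $\operatorname{int}R_i$. If $\operatorname{int}R_i$ met $\partial R_j$ with $j\ne i$, then by (b) it would meet $\operatorname{int}R_j$, contradicting (c). So each $\operatorname{int}R_i$ misses $K$, and by (c) they are disjoint.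

Let $x\in\partial R_i$ and suppose $f(x)\notin K$, so $f(x)\in\operatorname{int}R_j$ for some $j$. By (b), $\operatorname{int}R_i$ accumulates at $x$, so $f(\operatorname{int}R_i)$ meets $\operatorname{int}R_j$, and $R_j\subset f(R_i)$ by (e). By (d), $f|_{R_i}$ is injective. As $R_i$ is compact, the inverse $h:f(R_i)\to R_i$ is continuous, and $h(f(x))=x$. Let $W\ni x$ be open with $f|_W$ a homeomorphism onto an open set. By continuity of $h$ there is an open $V\ni f(x)$ with $V\subset\operatorname{int}R_j\cap f(W)$ and $h(V)\subset W$. For $y\in V$ we have $h(y)\in W$ and $f(h(y))=y$, so $h(y)=(f|_W)^{-1}(y)$. Hence the open set $(f|_W)^{-1}(V)=h(V)$ contains $x$ and lies in $R_i$, contradicting $x\in\partial R_i$. $\square$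

So Theorem B applies to $K$. Fix $D_0$ and $k$, and represent the elements of $D_0$ by primitive covectors. Theorem B only sees hypersurfaces contained in $K$, whereas so far $K$ is merely contained in hypersurfaces; a priori it could be nowhere dense in each $N_j$. That $K$ separates interior from exterior excludes this. We recall four facts on topological dimension from Hurewicz–Wallman, *Dimension Theory*; subsets have no larger dimension than the whole:

- a connected $n$-manifold is not disconnected by a subset of dimension $\le n-2$ (Cor. 1 to Thm IV.4);
- a subset of $\mathbb R^{n-1}$ with empty interior has dimension $\le n-2$ (Thm IV.3);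
- a space that is a countable union of closed subsets of dimension $\le n-2$ has dimension $\le n-2$ (Thm III.2, the countable sum theorem);
- an $(n-2)$-dimensional manifold has topological dimension $n-2$.

**Lemma 7.** If $x\in K$ and $W$ is a neighborhood of $x$, then for some $j$ the set $K\cap W$ contains a nonempty relatively open subset of $N_j^\circ$.

*Proof.* Let $x\in\partial R_i$, let $\mathbb B\subset W$ be a small open ball about $x$ and $Y=\partial R_i\cap\mathbb B$. Then $\mathbb B\setminus Y$ is the union of the disjoint open sets $\mathbb B\cap\operatorname{int}R_i$ and $\mathbb B\setminus R_i$. The first is nonempty by (b), the second because $x\notin\operatorname{int}R_i$. So $Y$ disconnects $\mathbb B$, and $\dim Y\ge n-1$ by the first fact.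

Suppose the lemma fails for $W$. Write each $N_j^\circ$ as a countable union of compact sets $C$ lying in chart domains. Each $Y\cap C$ is closed in $Y$ and has empty interior in $N_j^\circ$, so in the chart it is a subset of $\mathbb R^{n-1}$ with empty interior, and $\dim(Y\cap C)\le n-2$. Also $Y\cap\partial N_j$ is closed in $Y$ and $\dim(Y\cap\partial N_j)\le n-2$. These sets cover $Y$, so $\dim Y\le n-2$ by the sum theorem, a contradiction. $\square$

For $[\varphi]\in D_0$ let $N_j^\varphi=\{w\in N_j:T_wN_j=\ker\varphi\}$ (at boundary points $T_wN_j$ is the full $(n-1)$-dimensional tangent space). It is a compact set.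

**Lemma 8.** $K\subset\bigcup_j\bigcup_{[\varphi]\in D_0}N_j^\varphi$.

*Proof.* Let $x\in K$. By Lemma 7 there are points $x_i\to x$, each lying in a connected relatively open subset of some $N_j^\circ$ that is contained in $K$; pass to a subsequence with $j$ fixed. By Theorem B, $T_{x_i}N_j=\ker\varphi$ with $[\varphi]\in D_0$, which we also fix after passing to a subsequence. Then $x\in N_j$, and by continuity of tangent spaces $T_xN_j=\ker\varphi$. $\square$

## 8. Lines that miss the boundary

At this point we know that $K$ is, in the sense of Lemma 8, everywhere tangent to the finitely many directions in $D_0$. Theorem B alone does not say that $D_0$ spans: the single torus $p(\ker\varphi)$ with $\varphi A=c\varphi$ is a perfectly good invariant $K$. The Markov property has to enter again. The link is that a vector $v$ lying in all kernels is tangent to $K$ everywhere, so that $K$ is invisible when projected along $v$.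

Let $\tilde K=p^{-1}(K)$.

**Lemma 9.** Let $\Omega\subset\mathbb R^n$ be open and convex, $\Delta\subset D_0$ with $\tilde K\cap\Omega\subset\bigcup_j\bigcup_{[\varphi]\in\Delta}p^{-1}(N_j^\varphi)$, and $v\in\bigcap_{[\varphi]\in\Delta}\ker\varphi$.

(a) For a.e. $x\in\Omega$, $(x+\mathbb Rv)\cap\Omega\cap\tilde K=\emptyset$.

(b) If $y\in\tilde K$ and $y,y+v\in\Omega$, then $y+v\in\tilde K$.

*Proof.* (a) If $v=0$, the claim is that $\tilde K$ is Lebesgue-null, which holds since $\tilde K$ lies in a countable union of pieces of hypersurfaces. Let $v\ne0$ and let $q_v:\mathbb R^n\to\mathbb R^n/\mathbb Rv\cong\mathbb R^{n-1}$ be the projection. The sets $p^{-1}(N_j)$ are covered by countably many $C^1$ parametrizations $\Phi$ of pieces of $p^{-1}(N_j^\circ)$ by open subsets of $\mathbb R^{n-1}$, together with the $(n-2)$-dimensional $C^1$ manifolds $p^{-1}(\partial N_j)$. The $q_v$-images of the latter are null in $\mathbb R^{n-1}$, because $C^1$ maps from dimension $n-2$ to dimension $n-1$ have null image. At a point of $p^{-1}(N_j^\varphi)$ with $[\varphi]\in\Delta$, the vector $v\in\ker\varphi$ is tangent to the hypersurface, so $q_v\circ\Phi$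 has singular differential there. By Sard's theorem for $C^1$ maps between spaces of equal dimension, these points have null image. So $q_v(\tilde K\cap\Omega)$ is null, and by Fubini $q_v(x)\notin q_v(\tilde K\cap\Omega)$ for a.e. $x\in\Omega$.

(b) Suppose $y+v\notin\tilde K$. By Lemma 6 there are $i$ and $s>0$ with $B(y+v,s)\subset\Omega\cap p^{-1}(\operatorname{int}R_i)$ and $B(y,s)\subset\Omega$. For $x\in B(y,s)$ the segment $[x,x+v]$ lies in $\Omega$ by convexity, and for a.e. such $x$ it misses $\tilde K$ by (a). Its $p$-image is then connected, misses $K$, and contains $p(x+v)\in\operatorname{int}R_i$; by Lemma 6 it lies in $\operatorname{int}R_i$. So a.e. $x\in B(y,s)$ lies in the closed set $p^{-1}(R_i)$, hence $B(y,s)\subset p^{-1}(R_i)$. Thus $p(y)\in\operatorname{int}R_i$. But $\operatorname{int}R_i\cap K=\emptyset$ by Lemma 6 and $p(y)\in K$, a contradiction. $\square$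

## 9. The common kernel is zero: proof of Theorem A

Let
$$V_0=\bigcap_{[\varphi]\in D_0}\ker\varphi\qquad(V_0=\mathbb R^n\text{ if }D_0=\emptyset).$$
It is a rational subspace, being the solution space of linear equations with integer coefficients. Since $A\ker\varphi=\ker(\varphi A^{-1})$ and $\varphi\mapsto\varphi A^{-1}$ permutes $D_0$, we have $AV_0=V_0$.

**Claim.** $V_0=0$.

*Proof.* Suppose $\dim V_0\ge1$.

**Step 1: $f$ is not injective on $T_0=p(V_0)$.** $T_0$ is a subtorus, $T_0\cong V_0/\Lambda$ with the lattice $\Lambda=V_0\cap\mathbb Z^n$, and $f(T_0)=T_0$. As $A\Lambda\subset\Lambda$, the kernel of $f|_{T_0}$ is $A^{-1}\Lambda/\Lambda$, which has $|\det(A|_{V_0})|$ elements. This is an integer and a product of moduli of eigenvalues of $A$, hence $\ge2$.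

**Step 2: a translate of $T_0$ lies in one $R_i$.** By Kronecker's theorem choose $v\in V_0$ with $p(\mathbb Rv)$ dense in $T_0$. By Lemma 8 the hypothesis of Lemma 9 holds with $\Omega=\mathbb R^n$ and $\Delta=D_0$ (if $D_0=\emptyset$, Lemma 8 says $K=\emptyset$). So Lemma 9(a) gives $x$ with $(x+\mathbb Rv)\cap\tilde K=\emptyset$. The connected set $p(x+\mathbb Rv)$ lies in one $\operatorname{int}R_i$ by Lemma 6, and its closure $p(x)+T_0$ lies in $R_i$.

**Step 3: contradiction.** $f$ is injective on $R_i$ by (d), but $f(p(x)+\tau)=f(p(x))$ for the at least two elements $\tau\in\ker(f|_{T_0})$. $\square$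

Since $V_0=0$, the covectors representing $D_0$ span $E$. Each satisfies $\varphi A^k=c\varphi$ with $c\in\mathbb Z$. So $A^k$ has a basis of left eigenvectors with integer eigenvalues, i.e. $A^k$ is diagonalizable with integer eigenvalues. This is the first statement of Theorem A. For the equivalence: a linear partition is smooth, a smooth one implies the power condition, and the power condition implies that a linear one exists by (i). This proves Theorem A for all $n\ge1$. $\blacksquare$

For the Jordan block $\begin{pmatrix}2&1\\0&2\end{pmatrix}$ one can watch this happen. Every eigencovector of every power is a multiple of $(0,1)$, so $D_0\subset\{[(0,1)]\}$ and $V_0\supset\mathbb R(1,0)$. If $D_0=\{[(0,1)]\}$, almost every horizontal circle misses $K$ and sits inside a single $R_i$. But $f$ maps a horizontal circle two-to-one onto its image, so it is not injective on $R_i$.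

## 10. Infinitely many heights, and the proof of Theorem C

Keep the notation of Sections 7–9. We know that flat pieces with directions in $D_0$ are dense in $K$, and one is tempted to conclude at once that $K$ is made of finitely many flat pieces. The missing point is that flat pieces may accumulate at infinitely many heights. In the plane, let
$$Z=\{(0,0)\}\cup\bigcup_{m\ge3}\left[2^{-m},\tfrac54\,2^{-m}\right]\times\{4^{-m}\}.$$
$Z$ is compact and has finite length. It lies on the graph of a $C^1$ function $g$ with $g(0)=g'(0)=0$: between consecutive pieces $g$ has to rise by $4^{-m+1}-4^{-m}=3\cdot4^{-m}$ over a length $\frac34\,2^{-m}$, which can be done monotonically with slope between $0$ and $8\cdot2^{-m}\to0$ and slope zero at both ends (and $g=0$ for $x\le0$). All tangents of this graph at points of $Z$ are horizontal, and flat pieces are dense in $Z$, but $Z$ lies on no finite union of lines. So smoothness and density of flat pieces do not suffice. What saves us is Lemma 9(b): where only one direction is present, $K$ is invariant under small translations in that direction, and $Z$ is not. When several directions are present at a point,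 fewer translations are available, and a minimization argument is needed.

For $[\varphi]\in D_0$ let $K_\varphi^o$ be the set of $x\in K$ such that $x+p(\{u\in\ker\varphi:|u|<r\})\subset K$ for some $r>0$, and let $K_\varphi=\overline{K_\varphi^o}\subset K$.

**Step 1: $K=\bigcup_{[\varphi]\in D_0}K_\varphi$.** This says that every point of $K$ is a limit of flat pieces of one fixed direction. By Lemma 7, the union of the connected relatively open pieces $S\subset K$ of the $N_j^\circ$ is dense in $K$. By Theorem B, each such $S$ lies in a rational coset with direction $[\varphi]\in D_0$. The inclusion of $S$ into this coset is an immersion between manifolds of equal dimension, so $S$ is open in the coset by the inverse function theorem. Hence $S\subset K_\varphi^o$. Thus $\bigcup_\varphi K_\varphi^o$ is dense in $K$, and the finite union $\bigcup_\varphi K_\varphi$ is closed.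

**Step 2: $K_\varphi\subset\bigcup_jN_j^\varphi$.** This links the flat pieces to the tangent spaces of the $N_j$. Let $x\in K_\varphi^o$ and let $O\subset K$ be an arbitrarily small flat disc about $x$ parallel to $\ker\varphi$. $O$ is covered by finitely many closed sets $N_j$, so by Baire some nonempty open $O'\subset O$ lies in one $N_j$. As $\mathcal H^{n-1}(\partial N_j)=0$, the set $O'\setminus\partial N_j$ is nonempty and open in $O$. At a point $y$ of it, velocities of $C^1$ curves in $O'$ lie in $T_yN_j$, so $\ker\varphi=T_yN_j$ and $y\in N_j^\varphi$. Thus points of the closed set $\bigcup_jN_j^\varphi$ lie arbitrarily close to $x$, and $x$ belongs to it; hence so does every point of the closure $K_\varphi$.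

**Step 3: a cone condition.** This step fixes constants so that $K_\varphi$ near a given point $z$ stays in a thin cone around $\ker\varphi$. For $\varphi\in E$ let $\varphi^\sharp\in\mathbb R^n$ be the Euclidean dual vector, $\varphi(w)=\langle\varphi^\sharp,w\rangle$. For nonempty $\Delta\subset D_0$, the function $w\mapsto\max_{[\varphi]\in\Delta}|\varphi(w)|$ is a norm on $\operatorname{span}\{\varphi^\sharp:[\varphi]\in\Delta\}$: if it vanishes at $w$, then $w$ is orthogonal to the span in which it lies. Norms on a finite-dimensional space are equivalent and there are finitely many $\Delta$, so there is $\eta>0$ with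
$$\max_{[\varphi]\in\Delta}|\varphi(w)|>\eta|w|\quad\text{for all nonempty }\Delta\subset D_0\text{ and }0\ne w\in\operatorname{span}\{\varphi^\sharp:[\varphi]\in\Delta\}.\tag{5}$$
Fix $z\in K$. For $w\in\mathbb T^n$ close to $z$ we write $w-z\in\mathbb R^n$ for the short lift of the difference. There is $\delta\in(0,\frac14)$ such that
$$w\in K_\varphi,\ |w-z|\le\delta\ \Longrightarrow\ |\varphi(w-z)|\le\eta|w-z|\qquad\text{for all }[\varphi]\in D_0.\tag{6}$$
By Step 2 it is enough to prove this for $w\in N_j^\varphi$, for each of the finitely many pairs $(j,\varphi)$. If $z\notin N_j^\varphi$, the compact set $N_j^\varphi$ avoids a ball about $z$. If $z\in N_j^\varphi$, take a local $C^1$ parametrization $\Phi$ of $N_j$ with $\Phi(0)=z$, on an open subset of $\mathbb R^{n-1}$ or of a half-space. Then $\Phi(s)-z=d\Phi_0s+o(|s|)$ with $d\Phi_0$ injective with image $\ker\varphi$. So $|\Phi(s)-z|\ge c_0|s|$ for small $s$ with some $c_0>0$, and $\varphi(\Phi(s)-z)=o(|s|)=o(|\Phi(s)-z|)$. Since $N_j$ is embedded, points of $N_j$ near $z$ are of the form $\Phi(s)$ with $s$ small. So (6) holds for small $\delta$.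

**Step 4: only one height near $z$.** We claim: if $w\in K_\varphi$ and $|w-z|<\delta$, then $\varphi(w-z)=0$.

Suppose $w_0\in K_\varphi$, $|w_0-z|<\delta$ and $t=\varphi(w_0-z)\ne0$. Let $w_1$ minimize $|w-z|$ on the compact set
$$X=\{w\in K_\varphi:|w-z|\le\delta,\ \varphi(w-z)=t\}\ni w_0 .$$
Then $|w_1-z|\le|w_0-z|<\delta$, and $w_1\ne z$ because $t\ne0$. Let
$$\Delta=\{[\varphi']\in D_0:w_1\in K_{\varphi'}\}\ni[\varphi],\qquad V=\bigcap_{[\varphi']\in\Delta}\ker\varphi'.$$

*Translations by $V$ preserve $K_\varphi$ near $w_1$.* Choose $r\in(0,\frac14)$ with $B(w_1,r)\cap K_{\varphi'}=\emptyset$ for all $[\varphi']\in D_0\setminus\Delta$. By Steps 1 and 2,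
$$K\cap B(w_1,r)\subset\bigcup_j\bigcup_{[\varphi']\in\Delta}N_j^{\varphi'} .$$
Lift the ball to $\mathbb R^n$ and apply Lemma 9(b) with $\Omega$ the lifted ball. If $y\in K$, $v\in V$ and $y,y+v\in B(w_1,r)$, then $y+v\in K$. Now let $y\in K_\varphi^o$ with $y,y+v\in B(w_1,r)$, $v\in V$. A small disc about $y$ parallel to $\ker\varphi$ lies in $K\cap B(w_1,r)$ and its translate by $v$ stays in the ball. So this translate lies in $K$, and $y+v\in K_\varphi^o$. For $v\in V$ with $|v|<r$, let $y\in K_\varphi^o$ tend to $w_1$; then $w_1+v\in K_\varphi$.

*Minimality gives orthogonality.* Since $[\varphi]\in\Delta$, $v\in\ker\varphi$ and $\varphi(w_1+v-z)=t$. So for small $v\in V$ we have $w_1+v\in X$, and $|w_1-z+v|\ge|w_1-z|$ by minimality. Hence $w_1-z\perp V$, i.e.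
$$0\ne w_1-z\in V^\perp=\operatorname{span}\{\varphi'^\sharp:[\varphi']\in\Delta\}.$$

*Contradiction.* For each $[\varphi']\in\Delta$ we have $w_1\in K_{\varphi'}$ and $|w_1-z|\le\delta$, so (6) gives $|\varphi'(w_1-z)|\le\eta|w_1-z|$. This contradicts (5) with $w=w_1-z$, and the claim is proved.

**Step 5: $\mathcal M$ is linear.** By Step 1 and Step 4, each $z=p(\tilde z)\in K$ has a neighborhood in which $K$ lies in the union over $[\varphi]\in D_0$ of the $p$-images of compact pieces of the hyperplanes $\tilde z+\ker\varphi$. By compactness of $K$, finitely many compact pieces of affine hyperplanes suffice. So $\mathcal M$ is linear.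

**Step 6: finitely many rational cosets with finite orbits.** By Step 4 and compactness, each $K_\varphi$ lies in finitely many rational cosets of direction $[\varphi]$. Keep only those of the form $Q=x+p(\ker\varphi)$ with $x\in K_\varphi^o$. Since cosets of the same direction are disjoint, every such $x$ lies on one of the kept cosets. Their union is closed, so it contains $K_\varphi$. Over all $[\varphi]\in D_0$ we get finitely many cosets covering $K=\bigcup_\varphi K_\varphi$.

Such a $Q$ contains a flat disc $O\subset K$ about $x$, of some radius $r$. The image under $A^m$ of a lift of $O$ contains the ball of radius $r/\|A^{-m}\|$ about the lifted center in a hyperplane parallel to $\ker(\varphi A^{-m})$, because $|u|\le\|A^{-m}\||A^mu|$. The direction $[\varphi A^{-m}]$ lies in the finite set $D_0$, so there is one radius $\rho$ such that for all these hyperplanes a ball of radius $\rho$ already projects onto the whole coset. Hence for large $m$, $f^m(Q)=f^m(O)\subset K$, i.e. $f^m(Q)\in\mathcal L$. As $\mathcal L$ is finite and $f$ maps $\mathcal L$ to itself, $\{f^m(Q)\}_{m\ge0}$ is finite.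

The directions of the cosets $Q$ lie in $D_0$. By Lemma 2 they are classes of integer eigencovectors of $A^k$ acting on the right, and $D_0$ spans $E$ by the claim in Section 9. This proves Theorem C. $\blacksquare$
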